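\title{A lower bound for the average resistance of a network with given average degree}

\begin{abstract}
Among connected networks of unit resistors with average degree at most $\alpha$, how small can the average effective resistance be? Let $f$ be the largest convex function on $[2,\infty)$ with $f(2)\le 1$ and $f(x)\le \frac{x-1}{x(x-2)}$ for $x>2$. We prove that in every finite connected rooted graph with $n$ non-root vertices and $m$ edges the average resistance to the root is at least $f(2m/n)$. Consequently the asymptotically smallest average resistance between two vertices is at least $2f(\alpha)$, as conjectured. We also show that this asymptotic bound is attained exactly when $\alpha=2$ or $\alpha$ is an integer at least $4$. The proof writes the inequality as a sum over edges, weighting each vertex by the currents that leave it, and pairs each edge of negative contribution with a neighboring edge.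
\end{abstract}

\section{Introduction}

A \emph{resistor network} is a finite connected graph $G$, possibly with multiple edges, in which every edge has unit resistance. The effective resistance $R_{xy}$ is the potential difference between the vertices $x$ and $y$ when a unit current enters at $x$ and leaves at $y$. If $G$ has $n$ vertices, its average resistance is
\[
A(G)=\binom n2^{-1}\sum_{\{x,y\}}R_{xy},
\]
the sum running over all pairs of distinct vertices. Extra edges lower resistances, so we fix the number of edges per vertex. For real $\alpha\ge2$ let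
\[
a(\alpha)=\liminf_{n\to\infty}\ \min\{A(G): G\text{ connected on }n\text{ vertices with at most }\alpha n/2\text{ edges}\}.
\]
In the rooted version of the problem, $G$ is a connected graph with a root $r$ and $n$ non-root vertices. We write $R_x=R_{xr}$ and $B(G)=\frac1n\sum_{x\ne r}R_x$, and we let $b(\alpha)$ be the lower limit, as $n\to\infty$, of the minimum of $B(G)$ over rooted graphs with $n$ non-root vertices and at most $\alpha n/2$ edges. It is known that the two problems are asymptotically equivalent:
\begin{equation}\label{eq:ab}
a(\alpha)=2b(\alpha)\qquad(\alpha\ge2).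
\end{equation}
The factor $2$ reflects the triangle inequality $R_{xy}\le R_x+R_y$, which gives $A(G)\le 2B(G)$ for a rooted graph. We take \eqref{eq:ab} as part of the setting of the problem \cite{JW}, and use it only to pass between $a$ and $b$.

What should $b$ look like? A connected graph with $n+1$ vertices and at most $n$ edges is a tree, in which $R_x$ is the distance to the root; so the star is optimal for $\alpha=2$, and $b(2)=1$. For general $\alpha$, merging all vertices other than $x$ with the root can only lower $R_x$, so $R_x\ge1/\deg x$, and the inequality between arithmetic and harmonic means gives $b(\alpha)\ge1/\alpha$. This bound is wasteful: if most neighbors of $x$ are not the root, the current must travel on. It travels most cheaply when it keeps branching. In the infinite $d$-regular tree, $d\ge 3$, the current from a vertex to infinity crosses $d(d-1)^k$ parallel edges between distance $k$ and distance $k+1$, so the resistance to infinity is $\sum_{k\ge0}\frac{1}{d(d-1)^k}=\rho(d)$, where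
\[
\rho(x)=\frac{x-1}{x(x-2)}=\frac12\Big(\frac1x+\frac1{x-2}\Big)\qquad(x>2).
\]
For example $\rho(4)=\frac38$, while a star with doubled edges, which also has $2m/n=4$, has $B=\frac12$. Near $x=2$, on the other hand, $\rho$ is unbounded and the star is far better. The two constructions can be mixed: gluing rooted graphs at their roots changes no $R_x$, so the point $(2m/n,B)$ of the glued graph is a weighted mean of the points of the pieces. One is led to guess that nothing beats a mixture of stars and regular trees, even if trees of fractional degree were available.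

Accordingly, let $f\colon[2,\infty)\to\mathbb R$ be the maximal convex function with $f(2)\le1$ and $f(x)\le\rho(x)$ for all $x>2$; it exists because a supremum of convex functions is convex. The conjecture, from the paper of Johnson and Walters \cite{JW}, is that $a(x)\ge2f(x)$ for all $x\ge 2$, or equivalently $b(x)\ge f(x)$. We prove it, in a form that holds for every finite graph.

\begin{theorem}\label{thm:lower}
Let $G$ be a finite connected rooted graph with $n\ge1$ non-root vertices and $m$ edges. Then $B(G)\ge f(2m/n)$, and $B(G)\ge f(\alpha)$ for every $\alpha\ge2m/n$. Hence $b(\alpha)\ge f(\alpha)$ and $a(\alpha)\ge2f(\alpha)$ for all $\alpha\ge2$.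
\end{theorem}

\begin{theorem}\label{thm:sharp}
We have $b(x)=f(x)$, equivalently $a(x)=2f(x)$, if and only if $x=2$ or $x$ is an integer with $x\ge4$. For all other $x\ge2$ we have $b(x)>f(x)$.
\end{theorem}

In particular $a(d)=\frac{2(d-1)}{d(d-2)}$ for every integer $d\ge4$, since $f=\rho$ on $[4,\infty)$ by \eqref{eq:f} below.

The proof of Theorem~\ref{thm:lower} treats one tangent line of $f$ at a time (Section~\ref{sec:f}). The amount by which $G$ lies above the tangent line is a sum over edges of an \emph{excess}, obtained by spreading the contribution of each vertex $x$ over its edges in proportion to the current that leaves $x$ along them (Sections~\ref{sec:currents} and~\ref{sec:excess}). For $\alpha\ge10/3$ every excess is nonnegative. For smaller $\alpha$ an edge may have negative excess, but then it carries most of the current from one of its ends, and any other edge at that end makes up the loss (Sections~\ref{sec:quad} and~\ref{sec:companions}). Sections~\ref{sec:integers} and~\ref{sec:strict} prove the two halves of Theorem~\ref{thm:sharp}.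

\section{The function $f$ and its tangent lines}\label{sec:f}

The function $\rho$ is strictly convex on $(2,\infty)$. We write its tangent line at $t>2$ as $x\mapsto h-\lambda x$, where
\[
\lambda=\lambda(t)=-\rho'(t)=\frac12\Big(\frac1{t^2}+\frac1{(t-2)^2}\Big),\qquad
h=h(t)=\rho(t)+t\lambda(t)=\frac1t+\frac1{t-2}+\frac1{(t-2)^2}.
\]
Primes denote derivatives in $t$; thus $\lambda'=-\rho''<0$ and $h'=t\lambda'<0$. Strict convexity says that
\begin{equation}\label{eq:tangent}
\rho(d)+\lambda d\ge h\quad\text{for all }d>2,\text{ with equality only for }d=t.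
\end{equation}
The height of the tangent line above $x=2$ is $h-2\lambda=\frac1t+\frac1{t-2}-\frac1{t^2}$. Its derivative is $(t-2)\lambda'<0$, so it decreases strictly from $+\infty$ to $0$. Let $x_0$ be the unique $t$ with $h-2\lambda=1$, and put $\lambda_0=\lambda(x_0)$, so that $h(x_0)=1+2\lambda_0$. The tangent at $x_0$ is the one that passes through the point $(2,1)$ of the star, and
\begin{equation}\label{eq:f}
f(x)=1-\lambda_0(x-2)\quad(2\le x\le x_0),\qquad f(x)=\rho(x)\quad(x\ge x_0).
\end{equation}
Indeed, the function on the right is convex and lies below $\rho$ by \eqref{eq:tangent}. Conversely, a convex function satisfying the constraints is at most $\rho$ on $[x_0,\infty)$, and on $[2,x_0]$ it lies below the chord from $(2,1)$ to $(x_0,\rho(x_0))$. Both parts of \eqref{eq:f} are contained in the formula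
\begin{equation}\label{eq:ft}
f(x)=h(t)-\lambda(t)\,x\qquad\text{for } x\ge 2\text{ and } t=\max(x,x_0).
\end{equation}

We need rough values of $x_0$ and $\lambda_0$. Multiplying out, $t^2(t-2)\bigl(1-(h-2\lambda)\bigr)=t^3-4t^2+3t-2$, and this cubic equals $-0.592$ at $t=3.2$ and $0.004183$ at $t=3.27$. Hence $3.2<x_0<3.27$. Since $\lambda$ is decreasing,
\[
\lambda_0>\tfrac12\big(\tfrac1{10.6929}+\tfrac1{1.6129}\big)>\tfrac12(0.0934+0.6199)>0.3566,\qquad
\lambda_0<\tfrac12\big(\tfrac1{10.24}+\tfrac1{1.44}\big)<0.4 .
\]
As $1/\sqrt8<0.3536$ and $3-\sqrt7<0.3543$, we obtain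
\begin{equation}\label{eq:num}
8\lambda_0^2>1,\qquad 3-\sqrt7<\lambda_0<0.4,\qquad 0<1-2\lambda_0<0.29 .
\end{equation}
Note that $f(3)=1-\lambda_0<\frac23=\rho(3)$: the cubic tree lies strictly above the graph of $f$.

By \eqref{eq:ft}, Theorem~\ref{thm:lower} reduces to a family of inequalities that are linear in $B$ and $m$.

\begin{proposition}\label{prop:main}
For every $t\ge x_0$ and every finite connected rooted graph with $n$ non-root vertices and $m$ edges,
\[
\sum_{x\ne r}R_x+2\lambda m-nh\ge0 .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower} from Proposition~\ref{prop:main}]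
Since $G$ is connected on $n+1$ vertices, $2m/n\ge2$. Let $\alpha\ge2m/n$ and $t=\max(\alpha,x_0)$. Then $B(G)\ge h-\lambda\cdot\frac{2m}n\ge h-\lambda\alpha=f(\alpha)$. Thus $b\ge f$, and $a\ge2f$ by \eqref{eq:ab}.
\end{proof}

The hypothesis $t\ge x_0$ cannot be dropped: for the star the left side is $n\bigl(1-(h-2\lambda)\bigr)$, which is negative for $t<x_0$.

\section{Currents on an edge}\label{sec:currents}

Let $G$ be connected and rooted at $r$. Loops, if present, may be deleted: this changes no resistance and only lowers $m$. So from now on $G$ has no loops.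

Let $L$ be the Laplacian of $G$ with the row and column of $r$ removed: $L_{xx}=\deg x$, and $-L_{xy}$ is the number of edges between $x$ and $y$. For a function $\xi$ on the vertices with $\xi(r)=0$ we have $\xi^{T}L\xi=\sum_{e=xy}(\xi(x)-\xi(y))^2$, so $L$ is positive definite. Let $(g_{xy})=L^{-1}$ be the Green function, a symmetric matrix, extended by $0$ when an index is $r$. The function $y\mapsto g_{xy}$ is the potential when a unit current enters at $x$ and leaves at $r$, with $r$ held at $0$; in particular $R_x=g_{xx}$, and we put $R_r=0$. At every vertex other than $x$ and $r$ this potential is the mean of its values at the neighbors, and at $x$ it exceeds that mean. By connectedness its minimum is attained at $r$ and its maximum at $x$ (the maximum principle). With symmetry this gives $0\le g_{xy}\le\min(R_x,R_y)$.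

For an edge $e=xy$ put $g_e=g_{xy}$ and
\[
j_x(e)=R_x-g_e\ge0,\qquad j_y(e)=R_y-g_e\ge0 .
\]
Thus $j_x(e)$ is the current along $e$ when the unit current enters at $x$, while $j_y(e)$ belongs to a different experiment, in which it enters at $y$. If $y=r$ then $g_e=0$, $j_x(e)=R_x$ and $j_r(e)=0$. The identity $(LL^{-1})_{xx}=1$ is Kirchhoff's law at $x$:
\begin{equation}\label{eq:kirchhoff}
\sum_{e\ni x}j_x(e)=1\qquad(x\ne r).
\end{equation}
For an edge $e=xy$ we abbreviate
\[
j=j_x(e),\qquad j'=j_y(e),\qquad \sigma=j+j',\qquad p=jj' .
\]
The potential for a unit current from $x$ to $y$ is $g_{x\cdot}-g_{y\cdot}$, so $R_{xy}=R_x+R_y-2g_e=\sigma$. The three resistances $R_x=g_e+j$, $R_y=g_e+j'$ and $R_{xy}=j+j'$ are those of a three-armed star with arms $j$, $j'$, $g_e$ leading to $x$, $y$, $r$. The only further information we use about $e$ is that a unit conductance joins $x$ and $y$ directly. It forces the arm $g_e$ to be long when both currents are large.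

\begin{lemma}\label{lem:edge}
Every edge $e$ satisfies $\sigma\le1$ and $p\le g_e(1-\sigma)$.
\end{lemma}

\begin{proof}
If $y=r$, then $j'=g_e=0$, and $j\le1$ by \eqref{eq:kirchhoff}. Let $x,y\ne r$, let $W=\{x,y\}$, and let $U$ be the set of the other non-root vertices. The block of $L^{-1}$ indexed by $W$ is the inverse of the Schur complement $S=L_{WW}-L_{WU}L_{UU}^{-1}L_{UW}$, a positive definite $2\times2$ matrix. Now $L_{UU}$ is the reduced Laplacian of the connected graph obtained by merging $x$ and $y$ with $r$, so $L_{UU}^{-1}$ has nonnegative entries by the maximum principle. The entries of $L_{WU}$ and $L_{UW}$ are nonpositive, and $L_{xy}\le-1$ because of the edge $e$. Hence $c:=-S_{xy}\ge1$. The off-diagonal entry of $S^{-1}$ is $g_e=c/\det S>0$, and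
\[
g_e\sigma+p=(g_e+j)(g_e+j')-g_e^2=R_xR_y-g_e^2=\det S^{-1}=\frac{g_e}{c}\le g_e .
\]
This is the second inequality, and the first follows from it since $p\ge0$ and $g_e>0$.
\end{proof}

\section{The excess of an edge}\label{sec:excess}

Fix $t>2$, and hence $\lambda$ and $h$. Proposition~\ref{prop:main} says that the total deficiency $\sum_x(h-R_x)$ of the vertices is at most the total budget of the edges, when each edge has budget $2\lambda$. A vertex owes its low resistance to its edges in proportion to the current they carry, and by \eqref{eq:kirchhoff} these currents are weights of total mass $1$. So we charge $(h-R_x)j_x(e)$ to the edge $e$, and define the \emph{excess} of $e=xy$ as what remains of its budget: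
\[
E_e=2\lambda-(h-R_x)\,j_x(e)-(h-R_y)\,j_y(e).
\]
Summing over edges and using \eqref{eq:kirchhoff} and $j_r(e)=0$, we get
\begin{equation}\label{eq:identity}
\sum_eE_e=\sum_{x\ne r}R_x+2\lambda m-nh .
\end{equation}
Let
\[
q(z)=q_t(z)=z^2-hz+2\lambda .
\]
Substituting $R_x=g_e+j$ and $R_y=g_e+j'$, and using $j^2+j'^2=\sigma^2-2p$, we find $E_e=q(\sigma)-2p+g_e\sigma$. If $\sigma<1$, Lemma~\ref{lem:edge} gives $g_e\ge p/(1-\sigma)$; if $\sigma=1$, it gives $p=0$. Therefore
\begin{equation}\label{eq:M}
\begin{aligned}
E_e&\ge M(j,j'):=q(\sigma)+p\,\frac{3\sigma-2}{1-\sigma}&&\text{if }\sigma<1,\\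
E_e&=1-(h-2\lambda)+g_e\ \text{ and }\ p=0&&\text{if }\sigma=1.
\end{aligned}
\end{equation}

\begin{example}[the two extremal edges]\label{ex:extremal}
In the star every edge has $j=1$ and $j'=g_e=0$, so $E_e=1-(h-2\lambda)$, which vanishes at $t=x_0$. In the $d$-regular tree, with infinity in the role of the root, symmetry gives $j=j'=1/d$, and $R_x=\rho(d)$. Then $g_e=\rho(d)-\frac1d=\frac1{d(d-2)}$, so Lemma~\ref{lem:edge} holds with equality, and at $t=d$ we get $E_e=2\lambda-\frac2d\,(h-\rho(d))=0$.
\end{example}

These two edges govern the two ranges of $\sigma$ in which the coefficient of $p$ in \eqref{eq:M} has a fixed sign. For $\sigma\le\frac23$ the worst case is $j=j'$, as in the tree; for $\sigma>\frac23$ it is $j'=0$, as in the star.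

\begin{lemma}\label{lem:A}
Let $t>2$.
\begin{enumerate}
\item[(i)] $M\ge0$ on the triangle $\{j,j'\ge0,\ \sigma\le\frac23\}$. If $t>3$, the only zero of $M$ there is $j=j'=1/t$. In particular every edge with $\sigma\le\frac23$ has $E_e\ge0$.
\item[(ii)] Every edge with $\sigma>\frac23$ has $E_e\ge q(\sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\sigma=0$ then $M=2\lambda>0$. Let $0<\sigma\le\frac23$ and $d=2/\sigma\ge3$, the degree of the tree whose edges have this value of $\sigma$. Then
\[
\sigma\rho(d)=\frac{\sigma^2}4\cdot\frac{2-\sigma}{1-\sigma}=\sigma^2+\frac{\sigma^2}4\cdot\frac{3\sigma-2}{1-\sigma}.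
\]
The coefficient of $p$ in $M$ is nonpositive and $p\le\sigma^2/4$, so by \eqref{eq:tangent}
\[
M\ge2\lambda-h\sigma+\sigma\rho(d)=\frac2d\bigl(\lambda d+\rho(d)-h\bigr)\ge0 .
\]
If $M=0$ then $d=t$. For $t>3$ this means $\sigma=2/t<\frac23$; the coefficient of $p$ is then strictly negative, which forces $p=\sigma^2/4$, that is, $j=j'=1/t$. At that point both inequalities are equalities.

(ii) If $\sigma<1$, the second term of $M$ is nonnegative. If $\sigma=1$, then $E_e=q(1)+g_e\ge q(1)$.
\end{proof}

If $q_t\ge0$ on $\mathbb R$, every edge has nonnegative excess and Proposition~\ref{prop:main} follows at once. We shall see that this happens for all $t\ge10/3$. At $t=x_0$, however, $q(z)=(z-2\lambda_0)(z-1)$ takes negative values, and so does the excess.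

\begin{example}[a negative excess and its compensation]\label{ex:cycle}
Let $G$ be the cycle with vertices $r,1,2,3,4$ in this order, and let $t=x_0$, so $h=1+2\lambda_0$. The potential for a current entering at $x$ is linear along both arcs from $x$ to $r$, which gives $g_{xy}=x(5-y)/5$ for $x\le y$. Thus $R_1=R_4=\frac45$, $R_2=R_3=\frac65$, and up to the reflection of the cycle the edges are as follows.
\begin{center}
\begin{tabular}{c|c|c|c}
$e$ & $g_e$ & currents & $E_e$\\ \hline
$r1$ & $0$ & $j_1=\frac45$ & $\frac25\lambda_0-\frac4{25}$\\[2pt]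
$12$ & $\frac35$ & $j_1=\frac15,\ j_2=\frac35$ & $\frac25\lambda_0+\frac2{25}$\\[2pt]
$23$ & $\frac45$ & $j_2=j_3=\frac25$ & $\frac25\lambda_0+\frac4{25}$
\end{tabular}
\end{center}
The total over the five edges is $2\lambda_0$, in agreement with \eqref{eq:identity}: $4+10\lambda_0-4(1+2\lambda_0)=2\lambda_0$. Since $\lambda_0<0.4$, the edge $r1$ has negative excess. It carries $\frac45$ of the current from vertex $1$ at a potential $R_1$ lower than that of a leaf of the star. But vertex $1$ owes this to its second edge $12$, which is charged little: at the end $1$ it carries only $\frac15$ of the current, and at the end $2$ the deficiency $h-R_2$ is small because $g_{12}=R_1-\frac15$ is large. In total $E_{r1}+E_{12}=\frac45\lambda_0-\frac2{25}>0$.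
\end{example}

The general proof follows this pattern. It needs some control of the roots of $q_t$.

\section{The roots of $q_t$}\label{sec:quad}

Put
\[
\gamma=\gamma(t)=3\lambda-\tfrac18(h-1)^2,\qquad \kappa_0=3\lambda_0-\tfrac12\lambda_0^2-1 .
\]
The quantity $\gamma$ will come out of the estimate for the compensating edge in Lemma~\ref{lem:phipsi}. We have $\kappa_0>0$, because $\lambda_0$ lies between the roots $3\pm\sqrt7$ of $z^2-6z+2$ by \eqref{eq:num}.

\begin{lemma}\label{lem:B}
There is a number $x_1$ with $x_0<x_1<10/3$ such that $q_t>0$ on $\mathbb R$ for $t>x_1$, while for $x_0\le t\le x_1$ the quadratic $q_t$ has real roots $\mu\le\nu$. For $x_0\le t\le x_1$,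
\[
2\lambda_0\le\mu\le\nu\le1,\qquad \mu<1<h\le1+2\lambda_0,\qquad \nu+\kappa_0\le\gamma .
\]
\end{lemma}

\begin{proof}
Let $t\ge x_0$, so $t>3$. We first note two facts. For $z\le\frac23$ we have $q_t(z)>0$: this is evident for $z\le0$, and for $0<z\le\frac23$ it follows from Lemma~\ref{lem:A}(i), since $q_t(z)=M(z,0)$. For $z\ge\frac23$ the value $q_t(z)$ is strictly increasing in $t$, since $\partial_tq_t(z)=\lambda'(2-tz)$ and $tz>2$. Together, these show that if $q_t\ge0$ on $\mathbb R$, then $q_{t'}>0$ on $\mathbb R$ for all $t'>t$.

Let $D=h^2-8\lambda$ be the discriminant. We have $D(x_0)=(1-2\lambda_0)^2>0$. At $t=10/3$ we have $h=0.3+0.75+0.5625=1.6125$ and $8\lambda=4(0.09+0.5625)=2.61>h^2$, so $D<0$. Let $x_1\in(x_0,10/3)$ be a zero of $D$. By the previous paragraph $D<0$ on $(x_1,\infty)$ and $D>0$ on $[x_0,x_1)$.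

Let $x_0\le t\le x_1$. A root $z$ of $q_t$ satisfies $z>\frac23$, hence $0=q_t(z)\ge q_{x_0}(z)=(z-2\lambda_0)(z-1)$, and so $2\lambda_0\le z\le1$. Since $h$ is decreasing, $1.6125<h\le1+2\lambda_0$, and $\mu\le h/2<1$.

It remains to compare $\nu$ with $\gamma$. On $[x_0,x_1)$ we have $\nu=\frac12(h+\sqrt D)$ and $D'=2\lambda'(ht-4)$. Here $ht-4>1.6125\cdot3.2-4=1.16$ and $\sqrt D=\nu-\mu\le1-2\lambda_0<0.29$, so
\[
\nu'=\tfrac12\lambda'\Big(t+\frac{ht-4}{\sqrt D}\Big)<\tfrac12\lambda'(3.2+4)=3.6\,\lambda',
\qquad
\gamma'=\lambda'\Big(3-\frac{(h-1)t}4\Big)>3\lambda' .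
\]
Hence $(\gamma-\nu)'>-0.6\lambda'>0$. At $t=x_0$ we have $\nu=1$ and $h-1=2\lambda_0$, so $\gamma-\nu=\kappa_0$. Thus $\gamma-\nu\ge\kappa_0$ on $[x_0,x_1)$, and at $x_1$ by continuity.
\end{proof}

For $t>x_1$, Proposition~\ref{prop:main} now follows from Lemma~\ref{lem:A} and \eqref{eq:identity}.

\section{Bad edges and their companions}\label{sec:companions}

Throughout this section $x_0\le t\le x_1$, so that $q(z)=(z-\mu)(z-\nu)$ and $\mu+\nu=h$. Let
\[
\delta(z)=\max(-q(z),0),
\]
which equals $(z-\mu)(\nu-z)$ on $[\mu,\nu]$ and vanishes elsewhere. Call an edge \emph{bad} if $E_e<0$.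

We first show that a bad edge is lopsided: not only $\sigma$ but already the larger current $j$ exceeds $\mu$. To handle $\sigma$ near $1$ it is convenient to clear the denominator in $M$ and use the polynomial
\[
N(j,j')=(1-\sigma)\,q(\sigma)+p\,(3\sigma-2),
\]
so that $N=(1-\sigma)M$ for $\sigma<1$.

\begin{lemma}\label{lem:N}
On the set $K=\{0\le j'\le j\le\mu,\ \frac23\le\sigma\le1\}$ we have $N>0$, except at the point $(j,j')=(\mu,0)$, where $N=0$.
\end{lemma}

\begin{proof}
Recall that $\frac23<2\lambda_0\le\mu<1$. If $\sigma<\mu$, then $q(\sigma)>0$ and the second term of $N$ is nonnegative. If $\sigma=\mu$, then $N=p(3\mu-2)$, which is positive unless $j'=0$. If $\sigma=1$, then $N=j(1-j)>0$ because $\frac12\le j\le\mu<1$. Let $\mu<\sigma<1$. The function $z(\sigma-z)$ decreases for $z\ge\sigma/2$, and $\sigma/2\le j\le\mu$, so $p\ge\mu(\sigma-\mu)$ and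
\[
N\ge(\sigma-\mu)\bigl[\mu(3\sigma-2)-(\nu-\sigma)(1-\sigma)\bigr].
\]
The bracket is positive, since by Lemma~\ref{lem:B}
\[
(\nu-\sigma)(1-\sigma)\le(\nu-\mu)(1-\mu)\le(1-2\lambda_0)^2<2\lambda_0(6\lambda_0-2)\le\mu(3\mu-2)\le\mu(3\sigma-2),
\]
where the strict inequality is equivalent to $8\lambda_0^2>1$.
\end{proof}

\begin{lemma}\label{lem:C}
Let $e=xy$ be a bad edge with $j=j_x(e)\ge j'=j_y(e)$. Then $x\ne r$, $\mu<j<\nu$, and $-E_e\le\delta(j)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:A}, $\sigma>\frac23$ and $q(\sigma)<0$, so $\mu<\sigma<\nu\le1$. Then $N=(1-\sigma)M\le(1-\sigma)E_e<0$, so $(j,j')\notin K$ by Lemma~\ref{lem:N}, which means $j>\mu$. Also $j\le\sigma<\nu$, and $x\ne r$ because $j>0$. From the definition of the excess,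
\[
-E_e=\delta(j)+\bigl[(h-g_e-j')j'-g_ej\bigr],
\]
and we must show that the bracket is nonpositive. Lemma~\ref{lem:edge} gives $g_e\ge\frac{jj'}{1-\sigma}\ge\frac{jj'}{1-j}$, so the bracket is at most $hj'-g_ej\le j'\bigl(h-\frac{j^2}{1-j}\bigr)$. Finally, by Lemma~\ref{lem:B} and $8\lambda_0^2>1$,
\[
h(1-j)\le(1+2\lambda_0)(1-2\lambda_0)=1-4\lambda_0^2\le4\lambda_0^2\le\mu^2<j^2 .\qedhere
\]
\end{proof}

So a bad edge loses at most what a root edge with the same current $j$ loses. Next we estimate the excess of an edge next to one with a large current. We allow any current above $\frac12$, since Section~\ref{sec:strict} needs this. An edge may have to compensate one edge, or two edges, one at each of its ends; the two situations lead to the functions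
\begin{align*}
\psi(z)&=2\lambda-(h-z)(1-z)-\tfrac14(h+1-2z)^2-\delta(z),\\
\varphi(z)&=\lambda-(h-z)(1-z)-\delta(z).
\end{align*}

\begin{lemma}\label{lem:D}
Let $e$ and $\hat e=xw$ be distinct edges at a vertex $x$, and suppose that $j=j_x(e)>\frac12$.
\begin{enumerate}
\item[(I)] $E_{\hat e}-\delta(j)\ge\psi(j)$.
\item[(II)] If $e^*\ne\hat e$ is an edge at $w$ with $k=j_w(e^*)>\frac12$, then $E_{\hat e}-\delta(j)-\delta(k)\ge\varphi(j)+\varphi(k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $x\ne r$ as $j>0$. By \eqref{eq:kirchhoff}, $0\le j_x(\hat e)\le1-j$, and in particular $j\le1<h$. Since $R_x=g_e+j\ge j$, the charge at the end $x$ satisfies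
\[
(h-R_x)\,j_x(\hat e)\le(h-j)\,j_x(\hat e)\le(h-j)(1-j).
\]
In case (II) the same argument at $w$ bounds the other charge by $(h-k)(1-k)$, and the claim follows. In case (I) we know nothing about the current $i=j_w(\hat e)\ge0$, but we know that $w$ is at a high potential: $g_{\hat e}=R_x-j_x(\hat e)\ge2j-1$. Hence
\[
(h-R_w)\,i=(h-g_{\hat e}-i)\,i\le\tfrac14\max(h-g_{\hat e},0)^2\le\tfrac14(h+1-2j)^2,
\]
where the last step uses $h+1-2j>0$.
\end{proof}

\begin{lemma}\label{lem:phipsi}
On $[\mu,1]$ we have $\varphi\ge\kappa_0$ and $\psi\ge2\kappa_0$.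
\end{lemma}

\begin{proof}
Let $z\in[\mu,\nu]$ and put $u=h-z$. Then $u\in[\mu,\nu]$, since $\mu+\nu=h$, and so $uh-u^2\ge2\lambda$. With $\delta(z)=hz-z^2-2\lambda$ we get
\[
\varphi(z)=\lambda-(h-hz-z+z^2)-(hz-z^2-2\lambda)=3\lambda-u\ge\gamma-\nu\ge\kappa_0
\]
by Lemma~\ref{lem:B}. Since $\frac12(h+1-2z)=u-\frac{h-1}2$,
\[
\psi(z)=4\lambda-u-\Big(u-\frac{h-1}2\Big)^2=4\lambda+(uh-u^2)-2u-\frac{(h-1)^2}4\ge 2(\gamma-u)\ge2\kappa_0 .
\]
On $[\nu,1]$ we have $\delta=0$, and $h-z$, $1-z$ and $h+1-2z$ are nonnegative and decreasing. So $\varphi$ and $\psi$ are nondecreasing there, and the bounds at $z=\nu$ persist.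
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The case $t>x_1$ was settled at the end of Section~\ref{sec:quad}, so let $x_0\le t\le x_1$. By \eqref{eq:identity} we must show $\sum_eE_e\ge0$. Call the end $x$ of a bad edge $e$ in Lemma~\ref{lem:C} its \emph{head}; it has $j_x(e)>\mu>\frac12$. Since $\sigma\le1$ the head is unique, and by \eqref{eq:kirchhoff} a vertex is the head of at most one bad edge. Since $j_x(e)<\nu\le1$, \eqref{eq:kirchhoff} shows that $x$ has a further edge. Choose one, call it the \emph{companion} $\hat e$ of $e$, and say that $\hat e$ \emph{serves} $e$. An edge serves at most two bad edges, one for each of its ends. By Lemmas~\ref{lem:D} and~\ref{lem:phipsi}, an edge that serves one bad edge, with current $j$ at the head, has excess at least $\delta(j)+2\kappa_0$, and an edge that serves two, with currents $j$ and $k$, has excess at least $\delta(j)+\delta(k)+2\kappa_0$. So companions are not bad, and by Lemma~\ref{lem:C} the excess of a companion is at least the sum of $-E_e$ over the bad edges $e$ it serves. All other edges have nonnegative excess.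
\end{proof}

This completes the proof of Theorem~\ref{thm:lower}.

\section{Equality at $2$ and at integers $d\ge4$}\label{sec:integers}

We saw that $b(2)=1=f(2)$. Let $d\ge4$ be an integer; then $f(d)=\rho(d)$ because $d>x_0$. By Theorem~\ref{thm:lower} and \eqref{eq:ab} it suffices to show $a(d)\le2\rho(d)$. We need finite $d$-regular graphs that imitate the tree in two ways: locally, so that short walks look the same, and spectrally, so that long walks contribute little.

\medskip\noindent\emph{Resistance and spectrum.} For a connected graph $H$ on $N$ vertices let $\Delta$ be the full Laplacian, with eigenvalues $0=z_1<z_2\le\dots\le z_N$, and let $\Delta^+$ be its pseudoinverse, which inverts $\Delta$ on the vectors of sum zero and annihilates constants. The potential for a unit current from $x$ to $y$ is the difference of the columns $x$ and $y$ of $\Delta^+$, so $R_{xy}=\Delta^+_{xx}+\Delta^+_{yy}-2\Delta^+_{xy}$. Since the rows of $\Delta^+$ sum to zero, $\sum_{\{x,y\}}R_{xy}=(N-1)\operatorname{tr}\Delta^++\operatorname{tr}\Delta^+$. Thus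
\begin{equation}\label{eq:trace}
A(H)=\frac2{N-1}\sum_{i=2}^Nz_i^{-1}.
\end{equation}

\medskip\noindent\emph{The graphs.} Consider a uniformly random $d$-regular simple graph on $N$ vertices, $dN$ even. By Friedman's theorem \cite{Friedman}, with probability tending to $1$ as $N\to\infty$ it is connected and all its nontrivial adjacency eigenvalues are at most $2\sqrt{d-1}+0.01$. Its nonzero Laplacian eigenvalues then lie in $I=[c,2d]$, where $c=d-2\sqrt{d-1}-0.01>0$; here $d-2\sqrt{d-1}=(\sqrt{d-1}-1)^2\ge(\sqrt3-1)^2>0.5$. By results of Bollob\'as and of Wormald, the expected number of cycles of each fixed length is bounded as $N\to\infty$, so by Markov's inequality, for each fixed $k$, the probability of having more than $\sqrt N$ cycles of length at most $k$ tends to $0$. Hence for each $k$ there is a connected $d$-regular graph $H_k$ on $N_k\ge k$ vertices, with nonzero Laplacian eigenvalues in $I$ and at most $\sqrt{N_k}$ cycles of length at most $k$. A ball of radius $\ell$ that is not a tree contains a cycle of length at most $2\ell+1$, and the number of vertices within distance $\ell$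 of such a cycle is bounded in terms of $d$ and $\ell$. So for each fixed $\ell$, all but $O(\sqrt{N_k})$ vertices of $H_k$ have a tree as their ball of radius $\ell$.

\medskip\noindent\emph{The tree.} Let $T$ be the $d$-regular tree with a distinguished vertex $o$, let $A_T$ be its adjacency operator on $\ell^2(T)$, and let $\Delta_T=d\cdot\mathrm{Id}-A_T$. We recall Kesten's bound $\|A_T\|\le2\sqrt{d-1}$. For an edge $uv$ with $v$ farther from $o$, use $2|\xi(u)\xi(v)|\le\frac{\xi(u)^2}{\sqrt{d-1}}+\sqrt{d-1}\,\xi(v)^2$. Summing over edges, a vertex other than $o$ receives the coefficient $\frac{d-1}{\sqrt{d-1}}+\sqrt{d-1}=2\sqrt{d-1}$, and $o$ receives $\frac d{\sqrt{d-1}}\le2\sqrt{d-1}$; thus $|\langle A_T\xi,\xi\rangle|\le2\sqrt{d-1}\,\|\xi\|^2$. So the spectrum of $\Delta_T$ lies in $[d-2\sqrt{d-1},\,d+2\sqrt{d-1}]\subset I$, and $\Delta_T$ is invertible. The function $\xi(v)=\rho(d)(d-1)^{-\operatorname{dist}(o,v)}$ is in $\ell^2(T)$, since there are $d(d-1)^{k-1}$ vertices at distance $k\ge1$. It satisfies $\Delta_T\xi=\mathbf 1_o$: at $o$ the value is $d\rho(d)\bigl(1-\frac1{d-1}\bigr)=1$,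 and at $v\ne o$ it is $\xi(v)\bigl(d-(d-1)-(d-1)\cdot\frac1{d-1}\bigr)=0$. Hence $(\Delta_T^{-1})_{oo}=\rho(d)$.

\medskip\noindent\emph{Convergence.} Let $P$ be a polynomial of degree $\ell$, and let $\Delta$ be the Laplacian of $H_k$, with $N=N_k$. The diagonal entry $P(\Delta)_{vv}$ is a fixed linear combination of the numbers of closed walks from $v$ of length at most $\ell$. It is therefore bounded in terms of $P$ and $d$, and it equals $P(\Delta_T)_{oo}$ when the ball of radius $\ell$ around $v$ is a tree. Consequently
\[
\frac1N\sum_{i=2}^NP(z_i)=\frac1N\bigl(\operatorname{tr}P(\Delta)-P(0)\bigr)\longrightarrow P(\Delta_T)_{oo}\qquad(k\to\infty).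
\]
Given $\theta>0$, choose $P$ with $|P(z)-1/z|\le\theta$ on $I$; this is possible by the Weierstrass theorem because $c>0$. The left side differs from $\frac1N\sum_{i\ge2}z_i^{-1}$ by at most $\theta$, and by the spectral theorem $\|P(\Delta_T)-\Delta_T^{-1}\|\le\theta$. Letting $\theta\to0$ we get $\frac1N\sum_{i\ge2}z_i^{-1}\to\rho(d)$, and $A(H_k)\to2\rho(d)$ by \eqref{eq:trace}. Since $H_k$ has exactly $dN_k/2$ edges, $a(d)\le2\rho(d)$.

\section{Strict inequality elsewhere}\label{sec:strict}

If a graph nearly attains the bound, its total excess is small compared with $n$. We show that almost all edges must then resemble one of the two edges of Example~\ref{ex:extremal}. A vertex all of whose edges carry current close to $1/t$ has degree close to $t$, which is impossible when $t$ is not an integer; and a graph made of star edges has $2m/n$ close to $2$.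

Fix $t\ge x_0$ and $0<\eta\le\frac1{2t}$. An edge $e=xy$ is of \emph{type T} if $|j_x(e)-\frac1t|<\eta$ and $|j_y(e)-\frac1t|<\eta$. Both currents then exceed $\frac1{2t}$, so neither end is the root. If $t=x_0$, an edge is of \emph{type S} if one end is a non-root vertex of degree $1$ and the other end $y$ has $R_y<\frac1{2t}$; if $t>x_0$, no edge is of type S.

\begin{proposition}\label{prop:stab}
There is a constant $C=C(t,\eta)$ such that in every finite connected loopless rooted graph the number of edges that are neither of type T nor of type S is at most $C\sum_eE_e$.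
\end{proposition}

\begin{proof}
The function $M$ is continuous on the triangle of Lemma~\ref{lem:A}(i) and vanishes only at $(1/t,1/t)$. Removing the open square of half-side $\eta$ around this point leaves a compact set, so there is $\kappa_1>0$ such that
\begin{equation}\label{eq:kappa1}
E_e\ge\kappa_1\quad\text{for every edge with }\sigma\le\tfrac23\text{ that is not of type T.}
\end{equation}
If $t>x_1$, then $\min q>0$, every edge with $\sigma>\frac23$ has $E_e\ge\min q$, and all excesses are nonnegative; so $C=1/\min(\kappa_1,\min q)$ works.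

Let $x_0\le t\le x_1$. The difficulty is that a small total may now come from cancellation, and that edges with $\sigma>\frac23$ may have excess near $0$. We therefore repeat the pairing of Section~\ref{sec:companions} for all edges with $\sigma>\frac23$ and small excess, using the slack $\kappa_0$ that was not needed before.

\medskip\noindent\emph{Constants.} By Lemma~\ref{lem:phipsi} and continuity there is $\tau>0$ such that $\mu-\tau>\frac12$ and
\begin{equation}\label{eq:tau}
\varphi\ge\kappa_0/2\quad\text{and}\quad\psi\ge\kappa_0\quad\text{on }[\mu-\tau,1].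
\end{equation}
By Lemma~\ref{lem:N} the polynomial $N$ is positive on the compact set $K\cap\{j\le\mu-\tau\}$, so $N\ge\varepsilon$ there for some $\varepsilon>0$. An edge with $\sigma>\frac23$ and $j'\le j\le\mu-\tau$ has $\sigma<1$, because $\sigma=1$ forces $p=0$ and $j=1$; hence $E_e\ge N/(1-\sigma)\ge\varepsilon$. We shrink $\varepsilon$ so that $\varepsilon\le\kappa_0$, $\varepsilon<\frac1{2t}$ and, if $t>x_0$, also $\varepsilon<1-(h-2\lambda)$, which is positive for $t>x_0$.

\medskip\noindent\emph{Low edges.} Call an edge \emph{low} if $\sigma>\frac23$ and $E_e<\varepsilon$. Every bad edge is low by Lemma~\ref{lem:A}(i). By the choice of $\varepsilon$, the larger current $j$ of a low edge $e=xy$ satisfies $j>\mu-\tau>\frac12$. The corresponding end $x$ is the \emph{head}; as before it is unique, it is not the root, and a vertex is the head of at most one low edge.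

Suppose the head has degree $1$. Then $j=1$ by \eqref{eq:kirchhoff}, so $j'=0$, $\sigma=1$, and $E_e=1-(h-2\lambda)+g_e$ by \eqref{eq:M}. For $t>x_0$ this contradicts $E_e<\varepsilon$. For $t=x_0$ it gives $R_y=g_e+j'=g_e=E_e<\varepsilon<\frac1{2t}$, so $e$ is of type S and $E_e\ge0$.

If the head has degree at least $2$, choose another edge $\hat e$ at the head as the companion of $e$, and put $c(e)=\max(-E_e,0)$. Then $c(e)\le\delta(j)$, by Lemma~\ref{lem:C} if $e$ is bad and because $\delta\ge0$ otherwise. An edge serves at most two low edges. By Lemma~\ref{lem:D} and \eqref{eq:tau}, the excess of a companion, minus the sum of $c(e)$ over the low edges it serves, is at least $\kappa_0$. In particular a companion has excess at least $\kappa_0\ge\varepsilon$, so it is not low.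

\medskip\noindent\emph{Counting.} Let $\mathcal L$ be the set of low edges whose head has degree at least $2$, let $\mathcal C$ be the set of their companions, and let $\mathcal O$ be the set of all other edges. These sets are disjoint and $|\mathcal L|\le2|\mathcal C|$. Moving $c(e)$ from $\hat e$ to $e$ for each $e\in\mathcal L$, we obtain
\[
\sum_eE_e\ge\kappa_0|\mathcal C|+\sum_{e\in\mathcal O}E_e .
\]
An edge of $\mathcal O$ is either low, and then of type S with $E_e\ge0$, or not low, and then not bad. So all terms of the last sum are nonnegative. Let $\mathcal O'$ be the set of edges of $\mathcal O$ of neither type. They are not low, so each has $E_e\ge\varepsilon$ if $\sigma>\frac23$ and $E_e\ge\kappa_1$ if $\sigma\le\frac23$, by \eqref{eq:kappa1}. With $\kappa=\min(\varepsilon,\kappa_1)\le\kappa_0$ we get $\sum_eE_e\ge\kappa(|\mathcal C|+|\mathcal O'|)$. The number of edges of neither type is at most $|\mathcal L|+|\mathcal C|+|\mathcal O'|\le\frac3\kappa\sum_eE_e$.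
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Equality at $x=2$ and at integers $x\ge4$ was proved in Section~\ref{sec:integers}. Let $x>2$ not be an integer at least $4$, and suppose that $b(x)=f(x)$. Put $t=\max(x,x_0)$. Since $3.2<x_0<3.27$, the number $t$ is not an integer. Take a sequence of loopless rooted graphs with $n\to\infty$, $2m\le xn$ and $B\to f(x)$. By \eqref{eq:identity}, \eqref{eq:ft} and Proposition~\ref{prop:main},
\[
0\le\frac1n\sum_eE_e=B-h+\lambda\,\frac{2m}n=\bigl(B-f(x)\bigr)-\lambda\Big(x-\frac{2m}n\Big).
\]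
As $x-2m/n\ge0$ and $B-f(x)\to0$, it follows that $\sum_eE_e=o(n)$ and $2m/n\to x$.

Choose $\eta>0$ with $\eta\le\frac1{2t}$ and $2t^2\eta<\operatorname{dist}(t,\mathbb Z)$; this is where $t\notin\mathbb Z$ is used. Let $X$ be the set of edges of neither type. By Proposition~\ref{prop:stab}, $|X|=o(n)$. We claim that every vertex $v$ on an edge of type T lies on an edge of $X$. Such a $v$ is not the root, and it lies on fewer than $2t$ edges of type T, by \eqref{eq:kirchhoff} and because each of them has $j_v>\frac1{2t}$. If all $k$ edges at $v$ were of type T, then \eqref{eq:kirchhoff} would give $|1-\frac kt|<k\eta<2t\eta$, that is, $|t-k|<2t^2\eta<\operatorname{dist}(t,\mathbb Z)$, which is impossible. So $v$ lies on an edge $e$ not of type T, and $\deg v\ge2$. If $e$ were of type S, then $v$ would be its end with $R_v<\frac1{2t}$; but $R_v\ge j_v>\frac1{2t}$ for the current $j_v$ on an edge of type T at $v$. Hence $e\in X$, which proves the claim.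

So at most $2|X|$ vertices lie on edges of type T, and there are at most $4t|X|=o(n)$ such edges. Thus all but $o(n)$ edges are of type S. If $t>x_0$, there are none, so $m=o(n)$, contradicting $m\ge n$. If $t=x_0$, distinct edges of type S have distinct non-root ends of degree $1$, so there are at most $n$ of them and $2m/n\le2+o(1)$, contradicting $2m/n\to x>2$. Hence $b(x)\ne f(x)$, and Theorem~\ref{thm:lower} gives $b(x)>f(x)$. The statements for $a$ follow from \eqref{eq:ab}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Friedman}
Friedman, \emph{A proof of Alon's second eigenvalue conjecture}, Mem. AMS (2008).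

\bibitem{JW}
J.~Robert Johnson and Mark Walters, \emph{Optimal Resistor Networks}, arXiv:2206.08095 (2022).

\end{thebibliography}
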